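\title{Newton--Okounkov bodies vary continuously in the tropical topology}

\begin{abstract}
Let $D$ be a simple normal crossing divisor on a smooth projective variety $X$ of dimension $d$, and let $L$ be a big line bundle on $X$. The tangent cone bundle $T\mathcal C^{d-1}\Sigma(D)$ of the dual cone complex of $D$ parametrizes monomial valuations with values in the lexicographically ordered group $\mathbb R^d$. We prove the conjecture, posed in work of Amini and Iriarte, that the Newton--Okounkov body of $L$ depends continuously on the point of $T\mathcal C^{d-1}\Sigma(D)$ when $\Sigma(D)$ has pure dimension $d$; the source carries the tropical topology and the target the Hausdorff distance. The proof writes each body as a linear image of a convex body attached to a monomial order on $\mathbb Z^d$. These bodies all have the same volume, and the space of monomial orders is compact. The result holds for any number of weight vectors, for any graded linear series, without purity and in any characteristic. Conversely, the tropical topology is the coarsest one for which the bodies of all twists of a given series by rational functions vary continuously.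
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A valuation on the function field of a projective variety turns the sections of the powers of a line bundle into points of a real vector space. After normalization these points fill out a convex set, the Newton--Okounkov body. The body depends on the valuation, and we ask whether it does so continuously in the families of lexicographic monomial valuations attached to a simple normal crossing divisor.

\subsection{Newton--Okounkov bodies}

Throughout, $\kappa$ is an algebraically closed field and $X$ is a smooth irreducible projective variety over $\kappa$ of dimension $d$, with function field $K(X)$. For a divisor $F$ on $X$ we write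
\[
H^0(F)=H^0(X,\mathcal O(F))=\{f\in K(X)^\times:\operatorname{div}(f)+F\ge0\}\cup\{0\}.
\]
This is a finite-dimensional $\kappa$-subspace of $K(X)$, we have $H^0(F)\cdot H^0(F')\subseteq H^0(F+F')$, and $H^0(0)=\kappa$. Fix a divisor $E$. Its \emph{complete series} is the graded algebra $H_\bullet=\bigoplus_{n\ge0}H_n$ with $H_n=H^0(nE)$, and $E$, or $L=\mathcal O(E)$, is \emph{big} if $\limsup_n\dim H_n/n^d>0$. A \emph{graded linear series} of $E$ is a graded $\kappa$-subalgebra $W_\bullet\subseteq H_\bullet$ with $W_0=\kappa$ and $W_n\ne0$ for some $n\ge1$.

Let $k\ge1$ and give $\mathbb R^k$ the lexicographic order: $u<_{\mathrm{lex}}u'$ if the first nonzero coordinate of $u'-u$ is positive. A \emph{valuation} is a map $\nu\colon K(X)^\times\to\mathbb R^k$ with $\nu(fg)=\nu(f)+\nu(g)$ and $\nu(f+g)\ge_{\mathrm{lex}}\min_{\mathrm{lex}}\{\nu(f),\nu(g)\}$ whenever $f+g\ne0$. If $\nu$ is trivial on $\kappa^\times$, the \emph{Newton--Okounkov body} of $W_\bullet$ with respect to $\nu$ is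
\[
\Delta^W_\nu=\overline{\bigcup_{n\ge1}\Big\{\frac{\nu(f)}n: f\in W_n\setminus\{0\}\Big\}}\subseteq\mathbb R^k .
\]
It records the orders of vanishing, per unit of degree, that sections can attain. For $X=\mathbb P^1$ with affine coordinate $z$, $E=e\cdot\infty$ with $e\ge1$, and $\nu=u\cdot\operatorname{ord}_0$ with $u\ge_{\mathrm{lex}}0$, the space $H_n$ consists of the polynomials of degree at most $ne$, and $\Delta^H_\nu$ is the segment from $0$ to $eu$.

The body depends on the divisor $E$ and not only on the line bundle. For $f\in K(X)^\times$ the \emph{twist} $f\cdot W_\bullet=\bigoplus_nf^nW_n$ is a graded linear series of $E-\operatorname{div}(f)$, the twist of the complete series of $E$ is the complete series of $E-\operatorname{div}(f)$, and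
\begin{equation}\label{eq:twist}
\Delta^{f\cdot W}_\nu=\Delta^W_\nu+\nu(f).
\end{equation}

\subsection{Valuations attached to a simple normal crossing divisor}

Let $D=\sum_{i\in I}D_i$ be a simple normal crossing (SNC) divisor: the $D_i$ are finitely many distinct smooth prime divisors, and at every closed point of $X$ the local equations of the $D_i$ through that point are part of a regular system of parameters. For $J\subseteq I$ put $D_J=\bigcap_{i\in J}D_i$, with $D_\emptyset=X$. Then $D_J$ is empty or smooth of pure codimension $|J|$, so exactly one irreducible component of $D_J$ passes through each of its points. A \emph{stratum} is an irreducible component $Z$ of some $D_J$. The set $J$ is determined by $Z$: it is $J_Z=\{i:Z\subseteq D_i\}$, because $Z\subseteq D_i$ with $i\notin J$ would force $\operatorname{codim}Z>|J|$. Distinct strata may have the same index set.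

The cone of $Z$ is $\sigma_Z=\mathbb R_{\ge0}^{J_Z}$. If $Z\subseteq Z'$ are strata, then $J_{Z'}\subseteq J_Z$, and $\sigma_{Z'}$ is identified with the face of $\sigma_Z$ on which the coordinates indexed by $J_Z\setminus J_{Z'}$ vanish. Gluing all cones along these identifications gives the \emph{dual cone complex} $\Sigma(D)$. It has \emph{pure dimension $d$} if every maximal cone has dimension $d$.

A point $x\in\sigma_Z$ assigns a weight $x_i\ge0$ to each branch $D_i$ through $Z$. To obtain valuations with values in $\mathbb R^k$ we use $k$ weight vectors. Let $P_Z$ be the set of tuples $p=(x;w_1,\dots,w_{k-1})$ of vectors in $\mathbb R^{J_Z}$ such that each \emph{column}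
\[
u_i=(x_i,w_{1,i},\dots,w_{k-1,i})\in\mathbb R^k\qquad(i\in J_Z)
\]
satisfies $u_i\ge_{\mathrm{lex}}0$. Equivalently, $x\in\sigma_Z$, the vector $w_1$ lies in the tangent cone of $\sigma_Z$ at $x$, the vector $w_2$ lies in the tangent cone at $w_1$ of that cone, and so on. The sign of a polynomial in $\epsilon$ for small $\epsilon>0$ is the sign of its first nonzero coefficient, so the condition also says that $x+\epsilon w_1+\dots+\epsilon^{k-1}w_{k-1}\in\sigma_Z$ for all small $\epsilon>0$: a point of $P_Z$ is a point of the cone together with an infinitesimal displacement inside the cone. For $Z\subseteq Z'$ we identify $P_{Z'}$ with the subset of $P_Z$ where the columns indexed by $J_Z\setminus J_{Z'}$ are zero. The \emph{tangent cone bundle} $T\mathcal C^{k-1}\Sigma(D)$ is the union of all $P_Z$, glued along these identifications.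

Let $p\in P_Z$, let $J=\{i:u_i\ne0\}$, and let $Z'$ be the component of $D_J$ that contains $Z$. The identifications preserve $Z'$ and the nonzero columns. So every point of $T\mathcal C^{k-1}\Sigma(D)$ has a unique representative over a stratum $Z'$ with $u_i\ne0$ for all $i\in J_{Z'}$. We call $Z'$ the \emph{supporting stratum} of $p$. Different strata with the same index set give different points.

The valuation $\nu_p$ is defined at the generic point of the supporting stratum $Z'$. If $J_{Z'}=\emptyset$, then $\nu_p$ is the trivial valuation. Otherwise choose local equations $\zeta_i$ $(i\in J_{Z'})$ of the $D_i$ in the local ring $\mathcal O_{X,Z'}$. They form a regular system of parameters, so the Cohen structure theorem gives an isomorphism $\widehat{\mathcal O}_{X,Z'}\cong k(Z')[[\zeta_i:i\in J_{Z'}]]$, where $k(Z')$ is the residue field. For $0\ne g\in\mathcal O_{X,Z'}$ with expansion $g=\sum_bc_b\zeta^b$ set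
\begin{equation}\label{eq:defnu}
\nu_p(g)=\min\nolimits_{\mathrm{lex}}\Big\{\sum_{i\in J_{Z'}}b_iu_i: c_b\ne0\Big\}\in\mathbb R^k,
\end{equation}
and extend to $K(X)^\times$ by $\nu_p(g/h)=\nu_p(g)-\nu_p(h)$. Proposition~\ref{prop:local} shows that the minimum exists and that $\nu_p$ is a valuation, trivial on $\kappa^\times$, that does not depend on the choices. It is the monomial valuation centered at $Z'$ whose weight vectors $x,w_1,\dots,w_{k-1}$ are compared lexicographically. We write $\Delta^W_p$ for $\Delta^W_{\nu_p}$.

\subsection{The tropical topology and the conjecture}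

Each $P_Z$ is a subset of the Euclidean space $(\mathbb R^k)^{J_Z}$, but for $k\ge2$ the lexicographic minimum of two vectors is not a continuous function of the vectors, and the bodies can jump when the columns move continuously (Section~\ref{sec:example} and Remark~\ref{rem:euclid}). Since $\Delta^W_p$ is built from the values $\nu_p(f)$, the least one should ask of a topology is that each value be continuous in $p$. The \emph{tropical topology} on $T\mathcal C^{k-1}\Sigma(D)$ is the coarsest topology for which all maps
\[
p\longmapsto\nu_p(f)\in\mathbb R^k\qquad(f\in K(X)^\times)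
\]
are continuous, where $\mathbb R^k$ carries its Euclidean topology. Let $\mathrm{BC}(\mathbb R^k)$ be the space of compact subsets of $\mathbb R^k$ with the Hausdorff distance: for nonempty compact sets $C,C'$, the number $d_H(C,C')$ is the least $\varepsilon\ge0$ such that each point of either set is within distance $\varepsilon$ of the other set. The question is whether the continuity of each single value forces the continuity of the whole body. The following conjecture is posed in \cite{AI}.

\begin{quote}
\emph{Let $L$ be a big line bundle on a projective variety $X$ of dimension $d$. Let $D$ be a simple normal crossing divisor on $X$ with dual cone complex $\Sigma(D)$ of pure dimension $d$. The variation of Newton--Okounkov bodies on $T\mathcal C^{d-1}\Sigma(D)$ is continuous.}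
\end{quote}

We take $X$ smooth, $k=d$, the complete series and the tropical topology, and we prove the conjecture in this form.

\begin{theorem}\label{thm:conj}
Let $\kappa$ have characteristic zero, let $X$ be smooth projective of dimension $d$, let $L=\mathcal O(E)$ be big with complete series $H_\bullet$, and let $D$ be an SNC divisor with $\Sigma(D)$ of pure dimension $d$. Then $p\mapsto\Delta^H_p$ is a continuous map $T\mathcal C^{d-1}\Sigma(D)\to\mathrm{BC}(\mathbb R^d)$ for the tropical topology.
\end{theorem}

If $E$ is big, then $H_n\ne0$ for some $n\ge1$, so $H_\bullet$ is a graded linear series. Hence Theorem~\ref{thm:conj} is the case $k=d$, $W_\bullet=H_\bullet$ of the next theorem, which is the one we prove.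

\begin{theorem}\label{thm:main}
Let $\kappa$ be algebraically closed of any characteristic, $X$ smooth projective of dimension $d$, $D$ any SNC divisor (with $\Sigma(D)$ not necessarily pure, and $D=0$ allowed), $k\ge1$, $E$ any divisor, and $W_\bullet$ any graded linear series of $E$. Then $\Delta^W\colon p\mapsto\Delta^W_p$ is a continuous map $T\mathcal C^{k-1}\Sigma(D)\to\mathrm{BC}(\mathbb R^k)$ for the tropical topology.
\end{theorem}

No coarser topology serves all twists of a series at once.

\begin{theorem}\label{thm:converse}
In the situation of Theorem~\ref{thm:main} fix one $W_\bullet$. The tropical topology is the coarsest topology on $T\mathcal C^{k-1}\Sigma(D)$ for which all the maps $\Delta^{f\cdot W}$, $f\in K(X)^\times$, are continuous. In particular, for $E$ big, it is the coarsest topology for which $p\mapsto\Delta^{E'}_p$ is continuous for every divisor $E'$ linearly equivalent to $E$, where $\Delta^{E'}$ denotes $\Delta^W$ for the complete series $W_n=H^0(nE')$.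
\end{theorem}

\subsection{The method}

One half of continuity is formal. Once $\Delta^W_p$ is known to be compact, finitely many points $\nu_p(f_j)/n_j$ are $\varepsilon$-dense in it. These points move by less than $\varepsilon$ in a tropical neighborhood of $p$, so $\Delta^W_p$ lies within $2\varepsilon$ of $\Delta^W_{p'}$ for $p'$ near $p$. The other half is the difficulty: a tropical neighborhood constrains finitely many functions, while $\Delta^W_{p'}$ involves all sections of all degrees and might stick out far from $\Delta^W_p$.

A global constraint comes from volume. A convex set that contains almost all of a convex body $C$ and has no more volume than $C$ cannot stick out of $C$ by much (Lemma~\ref{lem:rigid}). This cannot be applied to $\Delta^W_p$ directly, because its volume may vanish: if $w_1=\dots=w_{k-1}=0$, the body lies on a line. We therefore pass from values to exponents. In local coordinates $z_1,\dots,z_d$ at a suitable closed point we refine $\nu_p$ to a total monomial order $\omega_p$ on $\mathbb Z^d$ and obtain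
\[
\Delta^W_p=U_p\cdot\Delta^W(\omega_p),
\]
where $U_p$ is the matrix with columns $u_i$ and $\Delta^W(\omega)\subseteq\mathbb R^d$ is the closure of the normalized $\omega$-initial exponents of sections. A total order separates monomials, so the number of initial exponents in degree $n$ is $\dim W_n$ for every $\omega$. Hence all $\Delta^W(\omega)$ have the same positive volume, suitably normalized (Section~\ref{sec:bodies}), and they depend continuously on $\omega$ (Section~\ref{sec:rigid}). The space of orders is compact, so along a tropically convergent family $p_\alpha\to p$ the orders accumulate at some $\omega$. This $\omega$ need not be $\omega_p$, and tropical convergence is exactly what shows that $U_p\Delta^W(\omega)=\Delta^W_p$ (Section~\ref{sec:proof}).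

\section{A line and a conic in the plane}\label{sec:example}

Let $X=\mathbb P^2$ with affine coordinates $x,y$, and let $E$ be the line at infinity, so that $H_n$ is the space of polynomials in $x,y$ of degree at most $n$, of dimension $\binom{n+2}2$. Let $D_1$ be the line $x=0$ and $D_2$ the closure of the parabola $y=x^2$. They meet transversally at $q=(0,0)$ and at $q'=[0:1:0]$. The strata are $X$, $D_1$, $D_2$, $\{q\}$, $\{q'\}$, and $\Sigma(D)$ consists of two quadrants glued along both boundary rays. Take $k=d=2$, the coordinates $z_1=x$, $z_2=y-x^2$ at $q$, and points $p\in P_{\{q\}}$ with $u_1,u_2\ne0$. Then $\nu_p$ is computed from expansions in $z_1,z_2$, and $y=z_2+z_1^2$.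

Let $\preceq$ be a translation-invariant total order on $\mathbb Z^2$ with $e_1,e_2\succ0$, and let $\operatorname{in}(f)$ be the least exponent of a nonzero polynomial $f$ in $z_1,z_2$. Then $\operatorname{in}(fg)=\operatorname{in}(f)+\operatorname{in}(g)$. If the elements of a basis of $H_n$ have distinct initial exponents, then the initial exponent of a nonzero linear combination is the least one among the basis elements that occur, so these exponents are all of $\operatorname{in}(H_n\setminus0)$. There are two cases.

If $e_2\prec2e_1$, then $\operatorname{in}(y)=e_2$, and the basis $x^ay^b$, $a+b\le n$, has the distinct initial exponents $(a,b)$. These are the lattice points of $nT$, where $T=\operatorname{conv}\{0,(1,0),(0,1)\}$.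

If $2e_1\prec e_2$, then $\operatorname{in}(y)=2e_1$. The polynomials $x^\delta y^bz_2^c$ with $\delta\in\{0,1\}$ and $\delta+b+2c\le n$ lie in $H_n$ and have the distinct initial exponents $(\delta+2b,c)$, so they are linearly independent. For fixed $c$ the first coordinate runs through $0,1,\dots,2(n-2c)$. The number $N(n)$ of these polynomials satisfies $N(0)=1$, $N(1)=3$ and $N(n)-N(n-2)=2n+1=\binom{n+2}2-\binom n2$, so they form a basis. The exponents are the lattice points of $nT'$, where $T'=\operatorname{conv}\{0,(2,0),(0,\frac12)\}$.

Now let $U$ be the matrix with columns $u_1,u_2$, and choose $\preceq$ so that $Ua<_{\mathrm{lex}}Ua'$ implies $a\prec a'$, for instance by breaking ties lexicographically. Then $\nu_p(f)=U\operatorname{in}(f)$, and therefore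
\[
\Delta^H_p=
\begin{cases}
UT=\operatorname{conv}\{0,u_1,u_2\}&\text{if }u_2\le_{\mathrm{lex}}2u_1,\\[2pt]
UT'=\operatorname{conv}\{0,2u_1,\frac12u_2\}&\text{if }2u_1\le_{\mathrm{lex}}u_2.
\end{cases}
\]
For $u_2=2u_1$ both formulas give the segment from $0$ to $2u_1$. Four features of the general proof are visible here.

\emph{The volume does not depend on the order.} The triangles $T$ and $T'$ both have area $\frac12=\lim_n\dim H_n/n^2$, also when $U$ is singular and $\Delta^H_p$ has area zero.

\emph{Convergence of the columns is not enough.} Let $p_\epsilon$ have columns $u_1=(1,0)$ and $u_2=(2+\epsilon,-1)$. For $\epsilon>0$ the body is $\operatorname{conv}\{0,(2,0),(1+\frac\epsilon2,-\frac12)\}$, which tends to $\operatorname{conv}\{0,(2,0),(1,-\frac12)\}$, whereas the body at $p_0$ is $\operatorname{conv}\{0,(1,0),(2,-1)\}$. The function $y$ detects the jump: $\nu_{p_\epsilon}(y)=(2,0)$ for $\epsilon>0$ and $\nu_{p_0}(y)=(2,-1)$, so $p_\epsilon$ does not converge tropically to $p_0$.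

\emph{The chosen order need not be continuous in $p$.} Let $p_\epsilon$ have columns $(1,0)$ and $(2+\epsilon,0)$. For a polynomial $g$, the value $\nu_{p_\epsilon}(g)$ is $(\min_a(a_1+(2+\epsilon)a_2),0)$, with the minimum over the finitely many exponents of $g$. This is continuous in $\epsilon$, so $p_\epsilon\to p_0$ tropically. For $\epsilon>0$ the order has $2e_1\prec e_2$, while at $\epsilon=0$ the lexicographic tie-break gives $e_2\prec2e_1$.

\emph{Tropical convergence identifies the limit.} Let $p_\alpha\to p$ tropically among these points. The columns converge, since $u_i=\nu_p(z_i)$. Suppose that $2u_1^\alpha\le_{\mathrm{lex}}u_2^\alpha$ for all $\alpha$, so that the bodies $U_\alpha T'$ tend to $UT'$. Then $\min_{\mathrm{lex}}\{u_2,2u_1\}=\nu_p(y)=\lim\nu_{p_\alpha}(y)=\lim2u_1^\alpha=2u_1$, so $2u_1\le_{\mathrm{lex}}u_2$ and $UT'=\Delta^H_p$. If instead $u_2^\alpha\le_{\mathrm{lex}}2u_1^\alpha$ for all $\alpha$, the same computation gives $\nu_p(y)=u_2$ and $UT=\Delta^H_p$.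

In this example one comparison of exponents decides the body. In general we have no such finite description, and it is replaced by the continuity of the body as a function of the order.

\section{Charts and monomial orders}\label{sec:orders}

If $d=0$, then $T\mathcal C^{k-1}\Sigma(D)$ is one point and its body is $\{0\}$. From now on $d\ge1$, and the notation is that of Theorem~\ref{thm:main}.

\subsection{Charts}

There are finitely many strata and every stratum contains a minimal one, so $T\mathcal C^{k-1}\Sigma(D)$ is the union of the finitely many sets $P_Z$ with $Z$ minimal. We call these sets \emph{charts}. For each minimal stratum $Z$ fix a closed point $q\in Z$. When $\Sigma(D)$ has pure dimension $d$, minimal strata correspond to maximal cones, so $|J_Z|=d$ and $Z=\{q\}$.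

\begin{lemma}\label{lem:strata}
Let $Z$ be a minimal stratum and $q\in Z$ a closed point. Then $q\in D_i$ if and only if $i\in J_Z$, and every stratum that contains $q$ contains $Z$.
\end{lemma}

\begin{proof}
Suppose $q\in D_i$ with $i\notin J_Z$, and let $Y$ be the component of $D_{J_Z\cup\{i\}}$ through $q$. It is an irreducible subset of $D_{J_Z}$ through $q$, so it lies in the only component of $D_{J_Z}$ through $q$, which is $Z$. Also $Y\ne Z$, because $Y\subseteq D_i$. This contradicts minimality. Now let $Z''$ be a stratum with $q\in Z''$. Then $J_{Z''}\subseteq J_Z$ by the first claim, so $Z$ is an irreducible subset of $D_{J_{Z''}}$ through $q$ and lies in the component $Z''$.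
\end{proof}

Fix a minimal stratum $Z$, number $J_Z=\{1,\dots,s\}$, and choose a regular system of parameters $z_1,\dots,z_d$ of $\mathcal O_{X,q}$ with $z_i$ a local equation of $D_i$ for $i\le s$. The residue field of $q$ is $\kappa$, because $\kappa$ is algebraically closed, so $\mathcal O_{X,q}\subseteq\widehat{\mathcal O}_{X,q}=\kappa[[z_1,\dots,z_d]]$. For $p\in P_Z$ put $u_i=0$ for $s<i\le d$ and let $U_p$ be the $k\times d$ matrix with columns $u_1,\dots,u_d$. Everything up to the end of Section~\ref{sec:rigid} refers to these fixed data $Z$, $q$, $z$.

\subsection{Monomial orders}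

Write $a\ge b$ for the coordinatewise partial order on exponents. For a nonzero power series $g=\sum_ac_az^a$ over a field, the \emph{exponents} of $g$ are the $a$ with $c_a\ne0$, and $\operatorname{Min}(g)$ is the set of coordinatewise minimal exponents. It is an antichain: no element is $\ge$ another one. Dickson's lemma says that $\operatorname{Min}(g)$ is finite and that every exponent of $g$ is $\ge b$ for some $b\in\operatorname{Min}(g)$.

A \emph{monomial order} $\omega$ is a total order $\preceq_\omega$ on $\mathbb Z^d$ that is invariant under translation and satisfies $0\preceq_\omega e_i$ for all $i$. Let $\Omega$ be the set of monomial orders. Identify $\omega$ with the indicator function of $\{(a,a'):a\preceq_\omega a'\}$, a point of $\{0,1\}^{\mathbb Z^d\times\mathbb Z^d}$. Each axiom (reflexivity, antisymmetry, transitivity, totality, invariance, $0\preceq e_i$) is a family of conditions on at most three coordinates each, so $\Omega$ is closed in the product and is \emph{compact} by Tychonoff's theorem. Two orders are close if they agree on many comparisons: for fixed $a,a'$ the set $\{\omega:a\preceq_\omega a'\}$ is open and closed.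

If $a\ge b$, then $a\succeq_\omega b$ for all $\omega\in\Omega$. So every nonzero $g\in\kappa[[z]]$ has an $\omega$-least exponent $\operatorname{in}_\omega(g)$, namely the least element of the finite set $\operatorname{Min}(g)$. This is the reason for the condition $0\preceq e_i$; without it, $\sum_nz_i^n$ would have no least exponent. Every exponent of $gh$ has the form $a+a'$ with $a\succeq_\omega\operatorname{in}_\omega(g)$ and $a'\succeq_\omega\operatorname{in}_\omega(h)$, and $a+a'=\operatorname{in}_\omega(g)+\operatorname{in}_\omega(h)$ only if both are equalities. Thus leading coefficients multiply and $\operatorname{in}_\omega(gh)=\operatorname{in}_\omega(g)+\operatorname{in}_\omega(h)$. Taking differences, we get a homomorphism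
\[
\operatorname{in}_\omega\colon K(X)^\times\to\mathbb Z^d,\qquad \operatorname{in}_\omega(z_i)=e_i,\qquad\operatorname{in}_\omega(\kappa^\times)=0,
\]
which is a valuation for the order $\preceq_\omega$.

\begin{lemma}\label{lem:in}
\begin{enumerate}
\item[(a)] For fixed $f\in K(X)^\times$, the map $\omega\mapsto\operatorname{in}_\omega(f)$ is locally constant on $\Omega$.
\item[(b)] For every finite-dimensional $\kappa$-subspace $V\subseteq K(X)$ and every $\omega\in\Omega$, the set $\operatorname{in}_\omega(V\setminus0)$ has exactly $\dim V$ elements.
\end{enumerate}
\end{lemma}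

\begin{proof}
(a) Write $f=g/h$ with $g,h\in\mathcal O_{X,q}$. The least elements of the finite sets $\operatorname{Min}(g)$ and $\operatorname{Min}(h)$ are determined by finitely many comparisons.

(b) Multiplying $V$ by a common denominator translates $\operatorname{in}_\omega(V\setminus0)$, so we may assume $V\subseteq\mathcal O_{X,q}$. Elements with distinct initial exponents are linearly independent: in a nontrivial combination, the least of the initial exponents that occur appears in only one term. So $\operatorname{in}_\omega(V\setminus0)$ has $N\le\dim V$ elements; let $f_1,\dots,f_N\in V$ realize them. If the $f_j$ do not span $V$, choose $f\in V$ outside their span with $\operatorname{in}_\omega(f)$ as large as possible, and let $\operatorname{in}_\omega(f)=\operatorname{in}_\omega(f_j)$. The leading coefficients lie in $\kappa$, so there is $\lambda\in\kappa$ that cancels the leading term in $f-\lambda f_j$. This element is again outside the span and has a larger initial exponent, a contradiction.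
\end{proof}

A point $p\in P_Z$ compares monomials through the values $U_pa$, and it may give the same value to different monomials. We break ties lexicographically. For a real $k\times d$ matrix $U$ with columns $u_i\ge_{\mathrm{lex}}0$ define $\omega_U$ by
\[
a\preceq_{\omega_U}a'\iff Ua<_{\mathrm{lex}}Ua',\ \text{ or }\ Ua=Ua'\text{ and }a\le_{\mathrm{lex}}a'.
\]
This is the pullback of the lexicographic order of $\mathbb R^{k+d}$ along the injective homomorphism $a\mapsto(Ua,a)$, and $(u_i,e_i)>_{\mathrm{lex}}0$. So $\omega_U\in\Omega$, and $a\preceq_{\omega_U}a'$ implies $Ua\le_{\mathrm{lex}}Ua'$.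

\section{The valuations of a chart, computed at one point}\label{sec:local}

The valuation $\nu_p$ is defined in the completed local ring of the supporting stratum, and this ring changes as columns of $p$ become zero. To compare different points of a chart we compute all $\nu_p$ in the single ring $\kappa[[z]]$. The passage between the two completions goes through $\mathcal O_{X,q}$ and uses one fact: the completion $\widehat R$ of a Noetherian local ring $R$ is faithfully flat over $R$, so $\mathfrak a\widehat R\cap R=\mathfrak a$ for every ideal $\mathfrak a\subseteq R$.

\begin{proposition}\label{prop:local}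
Let $p\in P_Z$ and $U=U_p$. Then $\nu_p(f)=U\operatorname{in}_{\omega_U}(f)$ for all $f\in K(X)^\times$. In particular $\nu_p$ is a valuation trivial on $\kappa^\times$, it does not depend on the choices made in \eqref{eq:defnu}, and for $0\ne g\in\mathcal O_{X,q}$,
\begin{equation}\label{eq:min}
\nu_p(g)=\min\nolimits_{\mathrm{lex}}\{Ua: a\text{ an exponent of }g\in\kappa[[z]]\}=\min\nolimits_{\mathrm{lex}}\{Ua:a\in\operatorname{Min}(g)\}.
\end{equation}
\end{proposition}

\begin{proof}
Put $\mu(f)=U\operatorname{in}_{\omega_U}(f)$. Since $a\mapsto Ua$ is additive and monotone from $\preceq_{\omega_U}$ to $\le_{\mathrm{lex}}$, the map $\mu$ is a valuation trivial on $\kappa^\times$, and for $0\ne g\in\mathcal O_{X,q}$ the value $\mu(g)$ equals both minima in \eqref{eq:min}. Let $J=\{i:u_i\ne0\}$ and let $Z'\supseteq Z$ be the supporting stratum, so $J_{Z'}=J$. If $J=\emptyset$, then $\mu$ and $\nu_p$ are both zero. Otherwise $\mathfrak p=(z_i:i\in J)$ is a prime ideal of $\mathcal O_{X,q}$, being generated by part of a regular system of parameters. It defines the component of $D_J$ through $q$, which is $Z'$, so $R:=\mathcal O_{X,Z'}=(\mathcal O_{X,q})_{\mathfrak p}$.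 It suffices to show that the right side of \eqref{eq:defnu} exists and equals $\mu(g)$ for $0\ne g\in R$. We regard $b\in\mathbb N^J$ as an element of $\mathbb N^d$ by extension by zero.

\emph{Step 1: a finite expression for $g$ in $R$.} Let $\zeta_i=\eta_iz_i$ with $\eta_i\in R^\times$ be the local equations and $\widehat R\cong k(Z')[[\zeta]]$ the isomorphism used in \eqref{eq:defnu}. Let $g=\sum_bc_b\zeta^b$ and let $\mathcal B$ be the finite antichain of minimal exponents of this series. Every exponent is $\ge$ some $b\in\mathcal B$ and $u_i\ge_{\mathrm{lex}}0$, so the minimum in \eqref{eq:defnu} exists and $\nu_p(g)=\min_{\mathrm{lex}}\{Ub:b\in\mathcal B\}$. Grouping the terms of the series shows $g\in(\zeta^b:b\in\mathcal B)\widehat R$, so $g=\sum_{b\in\mathcal B}h_b\zeta^b$ with $h_b\in R$ by faithful flatness. Compare the coefficients of $\zeta^b$ for $b\in\mathcal B$: the term $h_{b'}\zeta^{b'}$ contributes only if $b\ge b'$, that is, only if $b'=b$. So the constant term of $h_b$ is $c_b\ne0$, and $h_b\in R^\times$. Absorbing the units $\eta_i$ we get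
\[
g=\sum_{b\in\mathcal B}g_bz^b,\qquad g_b\in R^\times .
\]

\emph{Step 2: clearing denominators.} Choose $h\in\mathcal O_{X,q}\setminus\mathfrak p$ with $hg_b\in\mathcal O_{X,q}$ for all $b\in\mathcal B$. The elements $h$ and $hg_b$ are units of $R$, so they are not in $\mathfrak p$, and by faithful flatness they are not in $\mathfrak p\,\kappa[[z]]$. Hence $h$ has an exponent $a$ with $a_i=0$ for all $i\in J$. Then $Ua=0$, and all exponents have $Ua\ge_{\mathrm{lex}}0$, so $\mu(h)=0$.

\emph{Step 3: the value of $hg$.} From $hg=\sum_{b\in\mathcal B}(hg_b)z^b$ we see that every exponent of $hg$ is $\ge$ some $b\in\mathcal B$, so $\mu(hg)\ge_{\mathrm{lex}}\nu_p(g)$. Let $b_0\in\mathcal B$ satisfy $Ub_0=\nu_p(g)$. View $hg$ as a series in the $z_i$, $i\in J$, with coefficients in $\kappa[[z_i:i\notin J]]=\kappa[[z]]/\mathfrak p\,\kappa[[z]]$. Since $\mathcal B$ is an antichain, the coefficient of $z^{b_0}$ is the class of $hg_{b_0}$, which is nonzero. So $hg$ has an exponent $a$ with $a_i=b_{0,i}$ for $i\in J$, and $Ua=Ub_0$. Therefore $\mu(g)=\mu(hg)-\mu(h)=\nu_p(g)$.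
\end{proof}

The tropical topology is defined by as many functions as $K(X)$ has elements, so we test continuity with nets rather than sequences. A net $(p_\alpha)$ converges tropically to $p$ if and only if $\nu_{p_\alpha}(f)\to\nu_p(f)$ for every $f\in K(X)^\times$. The next lemma lets us work in one chart at a time. It has to exclude limits supported on other strata, including those with an index set contained in $J_Z$, such as $\{q'\}$ in Section~\ref{sec:example}.

\begin{lemma}\label{lem:closed}
Let $(p_\alpha)$ be a net in $P_Z$ that converges tropically to $p\in T\mathcal C^{k-1}\Sigma(D)$. Then $p\in P_Z$ and $U_{p_\alpha}\to U_p$.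
\end{lemma}

\begin{proof}
Let $Z''$ be the supporting stratum of $p$ and suppose $Z''\not\supseteq Z$. Then $q\notin Z''$ by Lemma~\ref{lem:strata}. Choose a closed point $q''\in Z''$ and a hyperplane section of $X$, in a projective embedding, that misses $q$ and $q''$. Its complement $X^\circ$ is an affine open set, and $Z''\cap X^\circ$ is a nonempty closed subset that does not contain $q$. So there is a regular function $f$ on $X^\circ$ with $f(q)=1$ that vanishes on $Z''\cap X^\circ$. Since $0$ is an exponent of $f$ at $q$, \eqref{eq:min} gives $\nu_{p_\alpha}(f)=0$ for all $\alpha$. On the other hand $f$ is a nonzero element of the maximal ideal of $\mathcal O_{X,Z''}$, so every exponent $b$ of its expansion there is nonzero. As $u_i>_{\mathrm{lex}}0$ for all $i\in J_{Z''}$, \eqref{eq:defnu} gives $\nu_p(f)>_{\mathrm{lex}}0$. This contradicts $\nu_{p_\alpha}(f)\to\nu_p(f)$. Hence $Z''\supseteq Z$ and $p\in P_{Z''}\subseteq P_Z$. By \eqref{eq:min}, the $i$-th columns of $U_{p_\alpha}$ and $U_p$ are $\nu_{p_\alpha}(z_i)$ and $\nu_p(z_i)$, so they converge.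
\end{proof}

\begin{remark}
On a chart the tropical topology is thus at least as fine as the Euclidean topology of the columns. For $k=1$ the two agree, because \eqref{eq:min} expresses $\nu_p(g)$ as a minimum of finitely many real linear forms in $U_p$.
\end{remark}

\section{The body of a monomial order}\label{sec:bodies}

For $\omega\in\Omega$ put
\[
\Gamma^W(\omega)=\{(\operatorname{in}_\omega(f),n):n\ge0,\ f\in W_n\setminus0\}\subseteq\mathbb Z^d\times\mathbb N .
\]
This set is closed under addition because $W_\bullet$ is an algebra, its only element of degree $0$ is the origin because $W_0=\kappa$, and by Lemma~\ref{lem:in}(b) it has exactly $\dim W_n$ elements of degree $n$. We first recall how such counts are related to volumes.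

\subsection{Counting points of semigroups}

Let $r\ge0$. A \emph{graded semigroup} is a subset $\Gamma\subseteq\mathbb Z^r\times\mathbb N$ that is closed under addition, is not reduced to the origin, and has $\Gamma_0=\{0\}$, where $\Gamma_n=\{a:(a,n)\in\Gamma\}$. Put
\[
\Lambda(\Gamma)=\bigcup_{n\ge1}\tfrac1n\Gamma_n,\qquad\Delta(\Gamma)=\overline{\Lambda(\Gamma)}\subseteq\mathbb R^r .
\]
The set $\Delta(\Gamma)$ is convex. Indeed, let $(a_j,n_j)\in\Gamma$ with $n_j\ge1$, let $t_j\in\mathbb Q_{\ge0}$ with $\sum t_j=1$, and choose $N\ge1$ with all $Nt_j/n_j\in\mathbb N$. Then $\sum_j\frac{Nt_j}{n_j}(a_j,n_j)\in\Gamma$ has degree $N$ and gives the point $\sum_jt_ja_j/n_j\in\Lambda(\Gamma)$. So $\Lambda(\Gamma)$ is closed under rational convex combinations, and its closure is convex.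

\begin{theorem}[Khovanskii; Lazarsfeld--Musta\c{t}\u{a} {\cite[Prop.~2.1]{LM}}]\label{thm:count}
Let $\Gamma\subseteq\mathbb Z^r\times\mathbb N$ be a graded semigroup that generates $\mathbb Z^{r+1}$ as a group, with $\Lambda(\Gamma)$ bounded. Then $\#\Gamma_n/n^r\to\operatorname{vol}\Delta(\Gamma)$ as $n\to\infty$.
\end{theorem}

The cited result is for $\Gamma\subseteq\mathbb N^{r+1}$ contained in a semigroup generated by finitely many vectors $(v,1)$. To reduce to it, choose $c\in\mathbb N$ with $|a_i|\le cn$ for all $(a,n)\in\Gamma$ and all $i$, and apply the automorphism $(a,n)\mapsto(a+cn(1,\dots,1),n)$ of $\mathbb Z^{r+1}$, which translates $\Delta(\Gamma)$. An integer in $[0,2cn]$ is a sum of $n$ integers in $[0,2c]$, so the image lies in the semigroup generated by the $(v,1)$ with $v\in\{0,\dots,2c\}^r$. For $r=0$ the volume of a point is $1$, and the statement says that a subsemigroup of $\mathbb N$ that generates $\mathbb Z$ contains all large integers.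

The semigroup of a general series need not generate $\mathbb Z^{d+1}$, and its body may lie in a proper affine subspace. We then count with respect to the group that it does generate. Let $G\subseteq\mathbb Z^d\times\mathbb Z$ be a subgroup not contained in $\mathbb Z^d\times0$. Let $G_0=G\cap(\mathbb Z^d\times0)$, viewed as a subgroup of $\mathbb Z^d$, let $r$ be its rank, and let $m\ge1$ generate the image of $G$ under the degree map. Choose $(\gamma,m)\in G$ and a basis $\gamma_1,\dots,\gamma_r$ of $G_0$. Then $G=G_0\oplus\mathbb Z(\gamma,m)$ has rank $r+1$, and
\[
\mathbb A_G=\{y\in\mathbb R^d:(y,1)\in\operatorname{span}_{\mathbb R}G\}=\tfrac1m\gamma+\operatorname{span}_{\mathbb R}G_0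
\]
is an affine space of dimension $r$. Let $\lambda_G$ be the Lebesgue measure on $\mathbb A_G$ for which the lattice $G_0$ has covolume $1$.

\begin{corollary}\label{cor:count}
Let $\Gamma\subseteq\mathbb Z^d\times\mathbb N$ be a graded semigroup with $\Lambda(\Gamma)$ bounded, let $G$ be the group it generates, and let $r,m,\mathbb A_G,\lambda_G$ be as above. Then $\Delta(\Gamma)$ is a compact convex subset of $\mathbb A_G$ with nonempty interior in $\mathbb A_G$, and $\#\Gamma_n/n^r\to\lambda_G(\Delta(\Gamma))\in(0,\infty)$ as $n\to\infty$ in $m\mathbb N$.
\end{corollary}

\begin{proof}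
If $(a,n)\in\Gamma$ and $n\ge1$, then $(a/n,1)\in\operatorname{span}_{\mathbb R}G$, so $\Delta(\Gamma)\subseteq\mathbb A_G$. If $\Lambda(\Gamma)$ were contained in an affine subspace of dimension less than $r$, then $\Gamma$ would span a real vector space of dimension less than $r+1$, which is impossible. So the convex set $\Delta(\Gamma)$ contains an $r$-dimensional simplex; it has nonempty interior and positive measure.

Let $\varphi\colon\mathbb Z^r\times\mathbb Z\to G$ be the isomorphism $(t,l)\mapsto(\sum_jt_j\gamma_j+l\gamma,\,lm)$ and let $\widetilde\Gamma=\varphi^{-1}(\Gamma)$, a graded semigroup that generates $\mathbb Z^{r+1}$. If $\varphi(t,l)=(a,n)$ with $l\ge1$, then $a/n=\psi(t/l)$, where $\psi\colon\mathbb R^r\to\mathbb A_G$, $\psi(\tau)=\frac1m(\gamma+\sum_j\tau_j\gamma_j)$, is an affine isomorphism with $\lambda_G(\psi(Y))=m^{-r}\operatorname{vol}Y$. So $\Lambda(\widetilde\Gamma)$ is bounded, $\psi(\Delta(\widetilde\Gamma))=\Delta(\Gamma)$, and Theorem~\ref{thm:count} gives $\#\Gamma_{lm}/(lm)^r=m^{-r}\#\widetilde\Gamma_l/l^r\to m^{-r}\operatorname{vol}\Delta(\widetilde\Gamma)=\lambda_G(\Delta(\Gamma))$.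
\end{proof}

\subsection{Boundedness}

Write $\Lambda^W(\omega)$ and $\Delta^W(\omega)$ for the sets $\Lambda$ and $\Delta$ of $\Gamma^W(\omega)$. To apply Corollary~\ref{cor:count} we must know that $\Lambda^W(\omega)$ is bounded. A monomial order may treat one variable as infinitely smaller than another, so a direct estimate of initial exponents is not at hand. We argue by volume instead: a full-dimensional unbounded convex set has infinite volume, which would produce too many sections. Full dimension is where positivity of the divisor enters. We use three standard facts. First, if $A_1$ is ample and $F$ is any divisor, then $F+NA_1$ is very ample for $N\gg0$; in particular it has a nonzero section. Second, Kodaira's lemma: if $E$ is big and $A_0$ is ample, then $H^0(lE-A_0)\ne0$ for some $l\ge1$. Third, for every divisor $E$ there is $c_0$ with $\dim H^0(nE)\le c_0n^d$ for $n\ge1$: if $A'$ is very ample and $0\ne\sigma\in H^0(A'-E)$, then $\sigma^n$ embeds $H^0(nE)$ into $H^0(nA')$, whose dimension is given for large $n$ by the Hilbert polynomial, of degree $d$. The same polynomial shows that a very ample divisor is big.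

\begin{proposition}\label{prop:big}
Let $E$ be big with complete series $H_\bullet$. For every $\omega\in\Omega$ the semigroup $\Gamma^H(\omega)$ generates $\mathbb Z^{d+1}$ as a group, and $\Lambda^H(\omega)$ is bounded.
\end{proposition}

\begin{proof}
\emph{Generation.} We realize each coordinate $z_i$ as a quotient of two sections of the same degree. Write $\operatorname{div}(z_i)=(z_i)_0-(z_i)_\infty$ with both parts effective. Choose a divisor $A$, a large multiple of an ample divisor, such that each $A-(z_i)_\infty$ has a nonzero section $t_i$. Then $t_i$ and $s_i=z_it_i$ lie in $H^0(A)$. Choose $A_0$ ample such that $A_0-A$ and $A_0+E-A$ have nonzero sections, and $l\ge1$ with $H^0(lE-A_0)\ne0$. Multiplying sections gives nonzero $\sigma\in H^0(lE-A)$ and $\sigma'\in H^0((l+1)E-A)$. Then $\sigma s_i,\sigma t_i\in H_l$ and $\sigma't_1\in H_{l+1}$. The group generated by $\Gamma^H(\omega)$ contains $(\operatorname{in}_\omega(\sigma s_i),l)-(\operatorname{in}_\omega(\sigma t_i),l)=(e_i,0)$ for all $i$ and an element of degree $(l+1)-l=1$, so it is $\mathbb Z^{d+1}$.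

\emph{Boundedness.} Since $\Gamma^H(\omega)$ spans $\mathbb R^{d+1}$, the set $\Lambda^H(\omega)$ lies in no affine hyperplane of $\mathbb R^d$. So it contains the vertices of a $d$-dimensional simplex $S$, and $S$ contains a ball of some center $c$ and radius $\rho>0$. For $y\ne c$ the set $\operatorname{conv}(S\cup\{y\})$ contains the cone with apex $y$ over the $(d-1)$-dimensional disk of center $c$ and radius $\rho$ perpendicular to $y-c$. Its volume is $v_{d-1}\rho^{d-1}|y-c|/d$, where $v_{d-1}$ is the volume of the unit ball of $\mathbb R^{d-1}$. If $\Lambda^H(\omega)$ is unbounded, it contains $y$ with $\operatorname{vol}\operatorname{conv}(S\cup\{y\})>c_0$. Let $\Gamma'\subseteq\Gamma^H(\omega)$ be the graded semigroup generated by finitely many elements of positive degree that generate $\mathbb Z^{d+1}$ as a group and include representatives of $y$ and of the vertices of $S$. Then $\Lambda(\Gamma')$ lies in the convex hull of finitely many points, so Theorem~\ref{thm:count} applies to $\Gamma'$ and gives $\lim\#\Gamma'_n/n^d=\operatorname{vol}\Delta(\Gamma')\ge\operatorname{vol}\operatorname{conv}(S\cup\{y\})>c_0$. But $\#\Gamma'_n\le\#\Gamma^H(\omega)_n=\dim H_n\le c_0n^d$,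 a contradiction.
\end{proof}

\subsection{The volume does not depend on the order}

Let $G(\omega)$ be the group generated by $\Gamma^W(\omega)$.

\begin{proposition}\label{prop:volume}
Let $W_\bullet$ be a graded linear series of any divisor $E$. For every $\omega\in\Omega$ the set $\Delta^W(\omega)$ is a compact convex subset of $\mathbb A_{G(\omega)}$ with nonempty interior in $\mathbb A_{G(\omega)}$. The dimension $r$ of $\mathbb A_{G(\omega)}$ and the number $V_W=\lambda_{G(\omega)}(\Delta^W(\omega))\in(0,\infty)$ do not depend on $\omega$.
\end{proposition}

\begin{proof}
Choose an effective divisor $A$, linearly equivalent to a large multiple of an ample divisor, such that $E'=E+A$ is very ample, hence big. Then $W_n\subseteq H^0(nE)\subseteq H^0(nE')$ inside $K(X)$, so $\Lambda^W(\omega)$ is contained in the corresponding set for the complete series of $E'$, which is bounded by Proposition~\ref{prop:big}. Corollary~\ref{cor:count} gives the first claim and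
\[
\frac{\dim W_n}{n^r}=\frac{\#\Gamma^W(\omega)_n}{n^r}\longrightarrow\lambda_{G(\omega)}(\Delta^W(\omega))\in(0,\infty)\qquad(n\to\infty,\ n\in m\mathbb N).
\]
Here $m$ is the positive generator of the group generated by $\{n:W_n\ne0\}$, so it depends only on $W_\bullet$. There is at most one exponent $r$ for which $\dim W_n/n^r$ has a finite positive limit along $m\mathbb N$, so $r$ and the limit depend only on $W_\bullet$.
\end{proof}

In the setting of Theorem~\ref{thm:conj}, Proposition~\ref{prop:big} gives $G(\omega)=\mathbb Z^{d+1}$ for all $\omega$. Then $r=d$, $m=1$, the measure is the usual volume on $\mathbb R^d$, and $V_H=\lim_n\dim H_n/n^d$.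

\section{Continuity in the order}\label{sec:rigid}

Orders near $\omega$ give the same initial exponents to finitely many chosen sections, so their bodies contain a polytope that almost fills $\Delta^W(\omega)$. The following lemma turns this one-sided information into closeness.

\begin{lemma}\label{lem:rigid}
Let $\mathbb A$ be a Euclidean affine space of dimension $r\ge1$ with a Lebesgue measure $\lambda$. Let $C\subseteq\mathbb A$ be a compact convex set with nonempty interior, $\Lambda\subseteq C$ a dense subset, and $\varepsilon>0$. There is a finite set $F\subseteq\Lambda$ such that every compact convex set $C'\subseteq\mathbb A$ with $F\subseteq C'$ and $\lambda(C')\le\lambda(C)$ satisfies $d_H(C,C')\le\varepsilon$.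
\end{lemma}

\begin{proof}
Let $B(y,\rho)$ denote the closed ball. Fix $B(c,2\rho)\subseteq C$ with $\rho>0$, put $R=\operatorname{diam}C+\varepsilon$ and $t=\frac\varepsilon{2(R+\rho)}<1$, and let $\delta>0$ be the measure of a ball of radius $t\rho$.

\emph{Choice of $F$.} For $\eta>0$ let $C_\eta=\{y:B(y,\eta)\subseteq C\}$. As $\eta$ decreases to $0$ these sets increase to the interior of $C$, and the boundary of a convex set has measure zero, so $\lambda(C_\eta)\to\lambda(C)$. Fix $\eta\le\min\{\varepsilon,\rho\}$ with $\lambda(C_\eta)>\lambda(C)-\delta$. By compactness and density there is a finite $F\subseteq\Lambda$ such that every point of $C$ is at distance less than $\eta$ from $F$. Let $Q=\operatorname{conv}F$. Then $C_\eta\subseteq Q$: if $y\in C_\eta\setminus Q$, there is a unit vector $v$ with $\langle v,y'-y\rangle\le0$ for all $y'\in F$, and the point $y+\eta v\in C$ is at distance at least $\eta$ from $F$, a contradiction. Hence $\lambda(Q)>\lambda(C)-\delta$ and $B(c,\rho)\subseteq C_\rho\subseteq C_\eta\subseteq Q$.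

\emph{Closeness.} Let $C'$ be as in the statement. Then $Q\subseteq C'$, and every point of $C$ is within $\varepsilon$ of $F\subseteq C'$. Suppose that some $y\in C'$ has $\operatorname{dist}(y,C)>\varepsilon$. The segment from $c$ to $y$ lies in $C'$ and contains a point $y'$ with $\operatorname{dist}(y',C)=\varepsilon$, so $|y'-c|\le R$. The set $B'=(1-t)y'+tB(c,\rho)$ is a ball of radius $t\rho$ contained in $C'$. For $y''\in B(c,\rho)$ the point $(1-t)y'+ty''$ is at distance $t|y''-y'|\le t(R+\rho)=\varepsilon/2$ from $y'$, so $B'$ is disjoint from $C\supseteq Q$. Therefore $\lambda(C')\ge\lambda(Q)+\delta>\lambda(C)$, a contradiction.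
\end{proof}

The lemma fails without interior points: if $C$ is a segment in the plane, every longer segment containing $C$ also has area zero. This is why we pass from $\Delta^W_p$ to $\Delta^W(\omega)$, and why we measure $\Delta^W(\omega)$ inside $\mathbb A_{G(\omega)}$. The price is that the ambient space and the measure depend on $\omega$; the constancy of $r$ controls both.

\begin{proposition}\label{prop:cont}
The map $\omega\mapsto\Delta^W(\omega)$ from $\Omega$ to $\mathrm{BC}(\mathbb R^d)$ is continuous.
\end{proposition}

\begin{proof}
Fix $\omega$ and $\varepsilon>0$, and put $G=G(\omega)$ and $C=\Delta^W(\omega)$. The group $G\subseteq\mathbb Z^{d+1}$ is finitely generated, so it is generated by finitely many elements $(\operatorname{in}_\omega(f_j),n_j)$ with $f_j\in W_{n_j}\setminus0$. By Lemma~\ref{lem:in}(a), for $\omega'$ in a neighborhood of $\omega$ these elements also lie in $\Gamma^W(\omega')$, so $G':=G(\omega')\supseteq G$. Both groups have rank $r+1$ by Proposition~\ref{prop:volume}, so they have the same real span and $\mathbb A_{G'}=\mathbb A_G$. The lattices $G_0\subseteq G'_0$ both have rank $r$, so $\iota=[G'_0:G_0]$ is finite;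 $G_0'$ has covolume $1/\iota$ for $\lambda_G$, and thus $\lambda_{G'}=\iota\lambda_G$. With $C'=\Delta^W(\omega')\subseteq\mathbb A_G$ we get
\[
\lambda_G(C')=V_W/\iota\le V_W=\lambda_G(C).
\]
If $r=0$, then $C$ and $C'$ are both the single point of $\mathbb A_G$. If $r\ge1$, apply Lemma~\ref{lem:rigid} in $\mathbb A_G$, with the metric of $\mathbb R^d$, to $C$ and $\Lambda^W(\omega)$. Each point of the resulting finite set $F$ has the form $\operatorname{in}_\omega(f)/n$ with $f\in W_n\setminus0$. By Lemma~\ref{lem:in}(a), $F\subseteq\Lambda^W(\omega')\subseteq C'$ for $\omega'$ in a smaller neighborhood of $\omega$, and then $d_H(C,C')\le\varepsilon$.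
\end{proof}

\section{Proofs of the theorems}\label{sec:proof}

As the example showed, the order $\omega_{U_p}$ is only one of the orders that may compute $\nu_p$. Any of them gives the body.

\begin{lemma}\label{lem:image}
Let $Z$ be a minimal stratum, $p\in P_Z$, $U=U_p$, and let $\omega\in\Omega$ satisfy $U\operatorname{in}_\omega(f)=\nu_p(f)$ for all $f\in K(X)^\times$. Then $\Delta^W_p=U\Delta^W(\omega)$. In particular $\Delta^W_p=U\Delta^W(\omega_U)$ is a nonempty compact set.
\end{lemma}

\begin{proof}
By hypothesis $\Delta^W_p$ is the closure of $U\Lambda^W(\omega)$. The set $U\Delta^W(\omega)$ is contained in this closure by continuity of $U$, and it contains $U\Lambda^W(\omega)$ and is closed because $\Delta^W(\omega)$ is compact (Proposition~\ref{prop:volume}). The order $\omega_U$ satisfies the hypothesis by Proposition~\ref{prop:local}.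
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:image} the map $\Delta^W$ takes values in $\mathrm{BC}(\mathbb R^k)$. Suppose it is not continuous at $p$. Then there is $\varepsilon>0$ such that every neighborhood of $p$ contains a point whose body is at distance at least $\varepsilon$ from $\Delta^W_p$. These points form a net $p_\alpha\to p$ with $d_H(\Delta^W_{p_\alpha},\Delta^W_p)\ge\varepsilon$ for all $\alpha$. There are finitely many charts, so for one minimal stratum $Z$ the indices with $p_\alpha\in P_Z$ are cofinal, and we restrict the net to them. By Lemma~\ref{lem:closed}, $p\in P_Z$ and $U_\alpha:=U_{p_\alpha}\to U:=U_p$. Put $\omega_\alpha=\omega_{U_\alpha}$. Since $\Omega$ is compact, we may pass to a subnet along which $\omega_\alpha\to\omega$ for some $\omega\in\Omega$.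

Let $C_\alpha=\Delta^W(\omega_\alpha)$ and $C=\Delta^W(\omega)$. By Proposition~\ref{prop:cont}, $d_H(C_\alpha,C)\to0$; in particular $\sup_{y\in C_\alpha}|y|$ is eventually bounded. Comparing both $U_\alpha C_\alpha$ and $UC$ with $UC_\alpha$ gives
\[
d_H(U_\alpha C_\alpha,UC)\le\|U_\alpha-U\|\sup_{y\in C_\alpha}|y|+\|U\|\,d_H(C_\alpha,C)\longrightarrow0 ,
\]
and $U_\alpha C_\alpha=\Delta^W_{p_\alpha}$ by Lemma~\ref{lem:image}. So $\Delta^W_{p_\alpha}\to UC$.

It remains to identify $UC$. So far only the convergence of the columns was used, and $\omega$ need not be $\omega_U$. Let $f\in K(X)^\times$. By Lemma~\ref{lem:in}(a), $\operatorname{in}_{\omega_\alpha}(f)=\operatorname{in}_\omega(f)$ eventually. Proposition~\ref{prop:local} and tropical convergence give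
\[
U\operatorname{in}_\omega(f)=\lim_\alpha U_\alpha\operatorname{in}_{\omega_\alpha}(f)=\lim_\alpha\nu_{p_\alpha}(f)=\nu_p(f).
\]
By Lemma~\ref{lem:image}, $UC=\Delta^W_p$. Thus $\Delta^W_{p_\alpha}\to\Delta^W_p$, a contradiction. This proves Theorem~\ref{thm:main}, and with it Theorem~\ref{thm:conj}.
\end{proof}

\begin{remark}
The hypotheses enter as follows. Smoothness and the SNC condition provide the coordinates $z_i$ and Lemma~\ref{lem:strata}. That $\kappa$ is algebraically closed makes it the residue field of $q$, which gives the exact count in Lemma~\ref{lem:in}(b). Projectivity gives $H^0(0)=\kappa$, the separating function in Lemma~\ref{lem:closed}, ample divisors and the bound $\dim H_n\le c_0n^d$. The condition $W_n\ne0$ for some $n\ge1$ makes the bodies nonempty, and this is all that the deduction of Theorem~\ref{thm:conj} needs from bigness of $E$. Purity of $\Sigma(D)$, the characteristic and the equality $k=d$ are not used.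
\end{remark}

For the converse we read the value $\nu_p(f)$ off two bodies, using that a twist translates the body.

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
All maps $\Delta^{f\cdot W}$ are tropically continuous by Theorem~\ref{thm:main}. For a nonempty compact set $C\subseteq\mathbb R^k$ let $\operatorname{top}(C)\in\mathbb R^k$ be the vector whose $j$-th entry is the maximum of the $j$-th coordinate on $C$. Each entry changes by at most $d_H(C,C')$ when $C$ is replaced by $C'$, and $\operatorname{top}(C+u)=\operatorname{top}(C)+u$. By \eqref{eq:twist},
\begin{equation}\label{eq:top}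
\nu_p(f)=\operatorname{top}(\Delta^{f\cdot W}_p)-\operatorname{top}(\Delta^W_p).
\end{equation}
So in any topology for which $\Delta^W$ (the case $f=1$) and $\Delta^{f\cdot W}$ are continuous, $p\mapsto\nu_p(f)$ is continuous. A topology for which all $\Delta^{f\cdot W}$ are continuous therefore contains the tropical topology. For the last claim, the divisors linearly equivalent to $E$ are the $E'=E-\operatorname{div}(f)$, and their complete series are the twists $f\cdot H_\bullet$.
\end{proof}

\begin{remark}\label{rem:euclid}
The Euclidean topology on the columns does not suffice whenever $k\ge2$ and two components $D_1,D_2$ meet. Let $Z'$ be a component of $D_1\cap D_2$, with local equations $\zeta_1,\zeta_2$ at its generic point, and put $f=\zeta_1+\zeta_2$. For $\epsilon\ge0$ let $p_\epsilon\in P_{Z'}$ have columns $u_1=(2\epsilon,1,0,\dots,0)$ and $u_2=(\epsilon,2,0,\dots,0)$. The columns are continuous in $\epsilon$, but $\nu_{p_\epsilon}(f)=\min_{\mathrm{lex}}\{u_1,u_2\}$ equals $(\epsilon,2,0,\dots,0)$ for $\epsilon>0$ and $(0,1,0,\dots,0)$ for $\epsilon=0$. By \eqref{eq:top}, for every graded linear series $W_\bullet$ at least one of $\Delta^W$ and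 $\Delta^{f\cdot W}$ is discontinuous at $p_0$ for the Euclidean topology.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AI}
Omid Amini and Hernan Iriarte, \emph{Geometry of higher rank valuations}, arXiv:2208.06237 (2022).

\bibitem{LM}
Lazarsfeld and Musta\c{t}\u{a}, \emph{Convex bodies associated to linear series}.

\end{thebibliography}
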